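\title{Orderings of the path with Ramsey number $n^{\Theta(\log n)}$}

\begin{abstract}
The Ramsey number of an ordered graph $\mathcal G$ is the least $N$ such that every two-coloring of the edges of the complete graph on $\{1,\dots,N\}$ contains a monochromatic, order-preserving copy of $\mathcal G$. We show that for all large $n$ an explicit ordering of the path on $n$ vertices has Ramsey number at least $n^{(\log_2 n)/225}$, and that a uniformly random ordering satisfies the same bound with probability tending to $1$. In particular, the exponent can be $\omega(\log n/\log\log n)$. Every ordering has Ramsey number at most $(2n)^{\lceil\log_2 n\rceil}$, so the maximum over all orderings is $n^{\Theta(\log n)}$. The lower bound comes from a random coloring of the leaves of a tree, in which the color of a pair is decided at the first level where its ancestors carry a nonzero label.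
\end{abstract}

\section{Introduction}

An \emph{ordered graph} $\mathcal G$ is a simple graph together with a linear order on its vertices. A \emph{copy} of an ordered graph $\mathcal H$ in $\mathcal G$ is an order-preserving injection from the vertices of $\mathcal H$ to the vertices of $\mathcal G$ that maps edges to edges. Let $\mathcal K_N$ be the complete graph on $[N]=\{1,\dots,N\}$ with the natural order. For ordered graphs $\mathcal G$ and $\mathcal H$, let $R(\mathcal G,\mathcal H)$ be the least $N$ such that every red/blue coloring of the edges of $\mathcal K_N$ contains a red copy of $\mathcal G$ or a blue copy of $\mathcal H$, and let $R(\mathcal G)=R(\mathcal G,\mathcal G)$ be the \emph{Ramsey number} of $\mathcal G$. These numbers are finite by Ramsey's theorem, since $\mathcal K_n$ contains every ordered graph on $n$ vertices. An \emph{ordering} of the path $P_n$ on $n$ vertices is the ordered graph obtained from $P_n$ by choosing a linear order of its vertices.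

If the order is ignored, paths are easy to find. In a two-coloring of the complete graph on $4n$ vertices one color has at least $n(4n-1)$ edges. Repeatedly deleting vertices of degree at most $n-1$ in that color removes at most $4n(n-1)$ edges, so a subgraph of minimum degree at least $n$ survives, and it contains a path on $n$ vertices by a greedy choice. The number $R(\mathcal P)$ for an ordering $\mathcal P$ of $P_n$ therefore measures the price of prescribing the order, and this price depends strongly on the ordering. It is known that some orderings have Ramsey number $O(n)$, that the monotone ordering (vertex set $[n]$, edges $\{i,i+1\}$) has Ramsey number $(n-1)^2+1$, and that some orderings have Ramsey number $n^{\Omega(\log n/\log\log n)}$. The following question is posed in~\cite{GHLNPW}.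

\medskip\noindent\textbf{Question.} \emph{Can one choose an ordering $\mathcal P_n$ of $P_n$ for every sufficiently large $n$ so that $R(\mathcal P_n)=n^{\omega(\log n/\log\log n)}$, that is,}
\[
\frac{\log R(\mathcal P_n)}{\log n}\Big/\frac{\log n}{\log\log n}\longrightarrow\infty\qquad(n\to\infty)\,?
\]

There is not much room: a short halving argument (Section~\ref{sec:upper}) bounds the exponent by $O(\log n)$ for every ordering, so a factor $\log\log n$ is all that is at stake. One could guess that this factor is genuine, because the most natural coloring, an iterated product of a small random coloring, gives the exponent $\log n/\log\log n$ and cannot give more (Section~\ref{sec:product}). The answer to the question is nevertheless yes, and the halving argument is sharp up to a constant in the exponent.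

\begin{theorem}\label{thm:main}
For all large $n$ there is an explicit ordering $\mathcal P_n$ of $P_n$ such that
\[
n^{\frac1{225}\log_2 n}\le R(\mathcal P_n)\le(2n)^{\lceil\log_2 n\rceil}
\]
and
\[
n^{\frac1{550}\log_2 k}\le R(\mathcal P_n,\mathcal K_k)\le(2n)^{\lceil\log_2 k\rceil}\qquad(2\le k\le n).
\]
A uniformly random ordering of $P_n$ satisfies all these bounds with probability $1-o(1)$.
\end{theorem}

For these orderings the ratio in the question is $\Omega(\log\log n)$, so it tends to infinity. The upper bounds hold for every ordering, so the maximum of $R$ over all orderings of $P_n$ is $n^{\Theta(\log n)}$, and almost all orderings attain it up to the constant in the exponent. Off the diagonal, $R(\mathcal P_n,\mathcal K_k)=n^{\Theta(\log k)}$ uniformly for $2\le k\le n$.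

The lower bounds use a single property of the ordering. An \emph{interval} of an ordered graph is a set of consecutive vertices.

\begin{definition}
Let $0<\gamma<1$. An $n$-vertex ordered graph $\mathcal G$ has \emph{property $J(\gamma)$} if any two disjoint intervals, each with at least $n^{1-\gamma}$ vertices, are joined by an edge of $\mathcal G$.
\end{definition}

Such a graph may have few edges, but if we cut it into about $n^\gamma$ intervals of equal length and contract them, it becomes a clique. Theorem~\ref{thm:main} is a combination of the following three results.

\begin{theorem}\label{thm:lower}
For every $\gamma\in(0,1)$ there is $n_0(\gamma)$ such that every $n$-vertex ordered graph $\mathcal G$ with $n\ge n_0(\gamma)$ and property $J(\gamma)$ satisfies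
\begin{enumerate}
\item[(i)] $R(\mathcal G)\ge n^{\frac{\gamma^2}{53}\log_2 n}$;
\item[(ii)] $R(\mathcal G,\mathcal K_k)\ge n^{\frac{\gamma^2}{130}\log_2 k}$ for all $2\le k\le n$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:orderings}
For all large $n$ there is an explicit ordering $\mathcal P_n$ of $P_n$ with property $J(0.49)$. Moreover, a uniformly random ordering of $P_n$ has property $J(0.49)$ with probability $1-o(1)$.
\end{theorem}

\begin{theorem}\label{thm:upper}
For every ordering $\mathcal P$ of $P_n$ with $n\ge2$ and every $k\ge1$ we have $R(\mathcal P,\mathcal K_k)\le(2n)^{\lceil\log_2 k\rceil}$. In particular, $R(\mathcal P)\le(2n)^{\lceil\log_2 n\rceil}$.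
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bounds are Theorem~\ref{thm:upper}. For the lower bounds apply Theorem~\ref{thm:lower} with $\gamma=0.49$ to the orderings of Theorem~\ref{thm:orderings}, and note that $\gamma^2=0.2401$ satisfies $225\gamma^2>54>53$ and $550\gamma^2>132>130$.
\end{proof}

We prove the two short theorems first. Theorem~\ref{thm:lower} occupies Sections~\ref{sec:trees}--\ref{sec:parameters}.

\section{The upper bound}\label{sec:upper}

We reserve one block of vertices for each position of the path and follow the path through the blocks, recording all vertices that can be reached along red edges. One set per step suffices because each vertex of a path has only one neighbor that comes earlier along the path. Either the end of the path is reached, or at some step the reachable set becomes small. In the second case a large reachable set is completely blue to a large unreachable set, and two blue cliques can be glued.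

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $f(k)=R(\mathcal P,\mathcal K_k)$. Then $f(1)=1$, since a single vertex is a blue $\mathcal K_1$, and $f$ is nondecreasing. We show that $f(2k)\le 2nf(k)$. This gives $f(k)\le f(2^{\lceil\log_2k\rceil})\le(2n)^{\lceil\log_2k\rceil}$, and $R(\mathcal P)\le f(n)$ because a blue $\mathcal K_n$ contains a blue copy of $\mathcal P$.

Let $N=2nf(k)$ and consider a coloring of $\mathcal K_N$ with no red $\mathcal P$. Split $[N]$ into consecutive intervals $V_1<\dots<V_n$ of size $2f(k)$. Identify the vertices of $\mathcal P$ with their positions in $[n]$, and let $w_1,\dots,w_n$ be these positions listed along the path. Put $X_1=V_{w_1}$, and for $1\le t<n$ let $X_{t+1}$ be the set of vertices of $V_{w_{t+1}}$ with a red neighbor in $X_t$.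

If $X_n\ne\emptyset$, choose $x_n\in X_n$ and then, for $t=n-1,\dots,1$, a red neighbor $x_t\in X_t$ of $x_{t+1}$. The map $w_t\mapsto x_t$ preserves the order because $x_t\in V_{w_t}$, so it is a red copy of $\mathcal P$. Hence $X_n=\emptyset$. Since $|X_1|=2f(k)$, there is a first $t$ with $|X_{t+1}|<f(k)$, and then $|X_t|\ge f(k)$. The set $Y=V_{w_{t+1}}\setminus X_{t+1}$ has more than $f(k)$ vertices, it is disjoint from $X_t$, and all edges between $X_t$ and $Y$ are blue. Neither set contains a red $\mathcal P$, so each contains a blue $\mathcal K_k$, and the two cliques together form a blue $\mathcal K_{2k}$.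
\end{proof}

The proof sets the target for the lower bound. Multiplying $N$ by $2n$ doubles the blue clique. A coloring that matches this should be built in stages, each of which multiplies $N$ by a power of $n$ and the size of the largest blue clique by only a constant.

\section{Orderings that join all long intervals}\label{sec:orderings}

Property $J(\gamma)$ asks for an edge between any two of about $n^\gamma$ disjoint intervals, hence for about $n^{2\gamma}/2$ edges. A path has $n-1$ edges, so $\gamma>\frac12$ is impossible for large $n$. To come close to $\frac12$, almost no edge can be wasted: with about $\sqrt{2n}$ blocks, the path should pass between every two blocks exactly once. This is what an Eulerian circuit of the complete graph on the blocks does. Recall Euler's theorem: a connected graph with all degrees even has a closed walk that traverses every edge exactly once.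

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95,yscale=0.6,every node/.style={font=\small}]
\foreach \x/\y in {1/0,2/5,3/10,4/1,5/8,6/2,7/6,8/3,9/9,10/4,11/7}
  {\fill (\x,0) circle (2pt); \node at (\x,-0.55) {$w_{\y}$};}
\foreach \x/\y in {1/4,4/6,6/8,8/10,2/10,2/7,7/11,5/11,5/9,3/9}
  \draw (\x,0) to[bend left=60] (\y,0);
\foreach \x/\y/\z in {1/3/1,4/5/2,6/7/3,8/9/4,10/11/5}
  \draw[thick] (\x-0.3,-1) -- node[below] {block $\z$} (\y+0.3,-1);
\end{tikzpicture}
\caption{An ordering of the path $w_0w_1\cdots w_{10}$ obtained from the Eulerian circuit $1,2,3,4,5,1,3,5,2,4,1$ of $K_5$: the vertex $w_t$ is placed in the block named by the entry of the circuit with index $t$ (counting from $0$). Any two of the five blocks are joined by exactly one edge of the path.}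
\label{fig:euler}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:orderings}]
\emph{The explicit ordering.} Let $q$ be the largest odd integer with $T+1\le n$, where $T=q(q-1)/2$; for $n\ge4$ we have $q\ge3$. From $(q-1)^2\le 2T<2n$ we get $q\le\sqrt{2n}+1$. By maximality $n\le(q+2)(q+1)/2$, so
\[
n-1-T\le\frac{q^2+3q+2}2-1-\frac{q^2-q}2=2q .
\]
All degrees of $K_q$ equal the even number $q-1$. Fix an Eulerian circuit $b_0,b_1,\dots,b_T=b_0$ of $K_q$ on the vertex set $[q]$, so that every pair $\{i,i'\}\subseteq[q]$ equals $\{b_{t-1},b_t\}$ for exactly one $t$. Let the path be $w_0w_1\cdots w_{n-1}$, and let \emph{block} $i$ consist of the vertices $w_t$ with $t\le T$ and $b_t=i$. Order the vertices by listing block $1$, then block $2$, and so on up to block $q$, each by increasing index, and finally the remaining vertices $w_{T+1},\dots,w_{n-1}$, of which there are at most $2q$. Figure~\ref{fig:euler} shows the case $n=11$. Each visit of the circuit to a vertex uses two of its $q-1$ edges, so block $i$ has $\frac{q-1}2$ vertices if $i\ne b_0$ and $\frac{q+1}2$ vertices if $i=b_0$.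

An interval with at least $3q$ vertices contains at least $q$ consecutive vertices that lie in blocks. If these contained no complete block, they would meet at most two blocks, each in at most $\frac{q+1}2-1$ vertices, for a total of at most $q-1$. So the interval contains a complete block. Two disjoint intervals of this length contain complete blocks $i\ne i'$, and the edge $w_{t-1}w_t$ with $\{b_{t-1},b_t\}=\{i,i'\}$ joins them. Since $3q\le3\sqrt{2n}+3\le n^{0.51}$ for large $n$, property $J(0.49)$ holds.

\emph{Random orderings.} Let the path visit the positions $\pi(1),\pi(2),\dots,\pi(n)$, where $\pi$ is a uniformly random permutation of $[n]$. We use only every second edge, because these edges have a simple distribution. For even $n$ the edges $\pi(2i-1)\pi(2i)$ form a perfect matching of $[n]$; for odd $n$ we add a dummy point and match it to $\pi(n)$. Every perfect matching arises from the same number of permutations (order its edges inside $[n]$ and orient each of them), so the matching is uniformly random.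

Let $m=\lceil3\sqrt{n\ln n}\,\rceil$ and let $I,I'$ be disjoint intervals of size $m$. Repeatedly take the smallest element of $I$ that is not in a revealed edge and reveal its partner. A step uses at most two elements of $I$, so there are at least $m/2$ steps. Given the edges revealed so far, the rest is a uniform perfect matching of the remaining points, so the partner is uniform among at most $n$ candidates; as long as no element of $I'$ has been hit, all of $I'$ is among them. Hence the probability that no matching edge joins $I$ to $I'$ is at most
\[
\Big(1-\frac mn\Big)^{m/2}\le e^{-m^2/(2n)}\le n^{-9/2}.
\]
There are at most $n^2$ pairs $(I,I')$, so with probability $1-o(1)$ all of them are joined, and then so are any two disjoint intervals of size at least $m$. Finally, $m\le n^{0.51}$ for large $n$.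
\end{proof}

\section{Colorings of the leaves of a tree}\label{sec:trees}

Let $r\ge2$ and $D\ge1$ be integers and let $N=r^D$. Let $\mathcal T=\bigcup_{j=0}^D[r]^j$ be the complete $r$-ary tree of depth $D$: its nodes of \emph{level} $j$ are the words of length $j$ over $[r]$, the root is the empty word, and the \emph{ancestors} of a node are its prefixes. Throughout, a node counts as an ancestor of itself, and $x|_i$ denotes the ancestor of $x$ on level $i$. We identify $[N]$ with the set $[r]^D$ of leaves in lexicographic order, so that the leaves below a given node form an interval of $[N]$. Given a red/blue coloring of the pairs of leaves, call a pair $\{v,w\}$ of distinct nodes of the same level \emph{all-red} if every pair of leaves with one leaf below $v$ and the other below $w$ is red, and define \emph{all-blue} in the same way.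

\subsection{From property $J(\gamma)$ to sets of nodes}

A blue copy of $\mathcal G$ must spread out as it descends the tree, since it ends on $n$ different leaves. On the other hand, two nodes that both carry many of its vertices cannot form an all-red pair. The next lemma plays these facts against each other. It is the only place where property $J(\gamma)$ is used.

\begin{lemma}\label{lem:big}
Let $\mathcal G$ be an $n$-vertex ordered graph with property $J(\gamma)$, and let $Q\ge2$ be an integer with $2DQr\le n^\gamma$. Suppose that the pairs of leaves of $\mathcal T$ are colored so that on each level $j\ge1$ every set of $Q$ nodes contains an all-red pair. Then there is no blue copy of $\mathcal G$. The same holds with the colors interchanged.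
\end{lemma}

\begin{proof}
Suppose that $\varphi$ is a blue copy of $\mathcal G$, whose vertex set we take to be $[n]$. For a node $v$ let $I_v\subseteq[n]$ be the set of vertices mapped to leaves below $v$. Since $\varphi$ preserves the order, $I_v$ is an interval (possibly empty), and the sets $I_v$ of one level partition $[n]$. Put $m=n/(2DQr)$, so that $m\ge n^{1-\gamma}>1$. Call $v$ \emph{big} if $|I_v|\ge m$, let $S_j$ be the set of big nodes of level $j$, and let $\mu_j=\sum_{v\in S_j}|I_v|$. The root is big, so $|S_0|=1<Q$ and $\mu_0=n$.

Let $j\ge1$ and let $v\ne w$ be in $S_j$. By property $J(\gamma)$ an edge of $\mathcal G$ joins $I_v$ and $I_w$. Its image is a blue pair of leaves, one below $v$ and one below $w$, so $\{v,w\}$ is not all-red. Hence $|S_j|<Q$.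

Let $0\le j<D$. For $v\in S_j$ the sets $I_u$ over the children $u$ of $v$ partition $I_v$, and the children that are not big account for at most $rm$ elements. Therefore $\mu_{j+1}\ge\mu_j-|S_j|\,rm\ge\mu_j-Qrm$, and $\mu_D\ge n-DQrm=n/2>0$. So some leaf $v$ has $|I_v|\ge m>1$, which is impossible since $\varphi$ is injective.
\end{proof}

The task is now free of $\mathcal G$: color the leaves so that every $Q$ nodes of a level contain an all-red and an all-blue pair, with $r$ and $Q$ small powers of $n$ and with $D$ as large as possible. The resulting bound is $R(\mathcal G)>r^D$, so the question asks for depth $D=\omega(\log n/\log\log n)$.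

\subsection{The product coloring and its limit}\label{sec:product}

Let $r\ge3$ and $s=\lceil2\log_2r\rceil\ge4$. In a uniformly random two-coloring of the pairs of $[r]$ the expected number of monochromatic $s$-cliques is at most $\frac{r^s}{s!}2^{1-\binom s2}\le 2^{1+s/2}/s!<1$, so some coloring $c$ has none. Give two leaves the color $c(a,b)$, where $a\ne b$ are their letters in the first position where they differ. Then every pair of nodes of the same level is all-red or all-blue. Let $S$ be a set of nodes of level $j$ with no all-red pair. The parents of its members again have no all-red pair, and the members with a common parent correspond to a blue clique of $c$. By induction $|S|\le(s-1)^j$, so Lemma~\ref{lem:big} applies with $Q=s^D$ in both colors. Take $r=\lfloor n^{\gamma/2}\rfloor$ and $D=\lfloor\frac\gamma3\log_2n/\log_2s\rfloor$. Then $2DQr\le2Dn^{5\gamma/6}\le n^\gamma$ for large $n$, and $R(\mathcal G)>r^D=n^{\Omega(\log n/\log\log n)}$.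

No choice of $c$ does better. By the textbook bound $R(\mathcal K_s)\le4^s$, the coloring $c$ has a monochromatic clique $C$ of size $\lfloor\frac12\log_2r\rfloor$, and the words over $C$ form a monochromatic clique of size $|C|^D$, which has to be smaller than $n$. When $r$ is a fixed power of $n$, this forces $D=O(\log n/\log\log n)$.

\subsection{Deferred decisions}\label{sec:deferred}

The product coloring decides all pairs of siblings at once, and each level then multiplies the clique size by about $\log r$. To reduce this factor to a constant, both colors should be sparse on each level. This is possible if most pairs are left undecided and handed down to the next level.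

A \emph{labeling} assigns to every pair $\{v,w\}$ of distinct nodes of the same level, siblings or not, a label $\lambda(v,w)\in\{\mathsf R,\mathsf B,0\}$; we also put $\lambda(v,v)=0$. The \emph{history} of a pair $\{v,w\}$ of distinct nodes of level $j$ is the sequence $\big(\lambda(v|_i,w|_i)\big)_{i=1}^j$. The pair is
\begin{itemize}
\item \emph{$\mathsf R$-decided} (\emph{$\mathsf B$-decided}) if its history has a nonzero entry and the first one is $\mathsf R$ (respectively $\mathsf B$);
\item \emph{fresh} if the first $j-1$ entries of its history are $0$.
\end{itemize}
A fresh pair with label $\mathsf R$ is $\mathsf R$-decided. The \emph{coloring defined by $\lambda$} makes a pair of leaves blue if it is $\mathsf B$-decided and red otherwise; see Figure~\ref{fig:tree}. If $x$ is a leaf below $v$ and $y$ is a leaf below $w$, then the history of $\{x,y\}$ begins with the history of $\{v,w\}$. Hence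
\begin{equation}\label{eq:decided}
\text{$\mathsf R$-decided pairs are all-red, and $\mathsf B$-decided pairs are all-blue.}
\end{equation}
The product coloring is the case in which every pair of siblings has a nonzero label.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,every node/.style={font=\small}]
\node (o) at (5,2.3) {root};
\node (a) at (2,1.3) {$1$}; \node (b) at (5,1.3) {$2$}; \node (c) at (8,1.3) {$3$};
\draw[gray] (o)--(a) (o)--(b) (o)--(c);
\foreach \x/\y/\z in {1/11/a,2/12/a,3/13/a,4/21/b,5/22/b,6/23/b,7/31/c,8/32/c,9/33/c}
  {\node (n\y) at (\x,0) {$\y$}; \draw[gray] (\z)--(n\y);}
\draw[thick] (a) -- node[above] {$\mathsf B$} (b);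
\draw[thick] (b) -- node[above] {$\mathsf R$} (c);
\draw[thick] (n11) to[bend right=30] node[below] {$\mathsf B$} (n33);
\draw[thick,dashed] (n13) to[bend right=60] node[below] {$\mathsf R$} (n21);
\end{tikzpicture}
\caption{A labeling of the pairs of same-level nodes of a ternary tree of depth $2$; pairs that are not drawn have label $0$. A pair of leaves takes its color from the first nonzero label among the pairs of its ancestors, read from the top, and is red if there is none. All nine pairs between the leaves below $1$ and those below $2$ are blue, so the dashed label has no effect. The pair $\{1,3\}$ has label $0$, so the nine pairs below it are colored by their own labels: $\{11,33\}$ is blue and the other eight are red.}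
\label{fig:tree}
\end{figure}

We shall choose the labels independently at random, equal to $\mathsf R$, $\mathsf B$, $0$ with probabilities $p$, $p$, $1-2p$, where $p$ is smaller than $1/r$. A set of nodes must then have more than $r$ members before it is forced to contain a decided pair. Lemma~\ref{lem:big} can afford this, provided that the factor $r$ is paid once and not on every level. On level $1$ there are only $r$ nodes and nothing to prove, so the first case of interest is the following.

\begin{example}[Two levels]\label{ex:two}
Let $D=2$, $p=\frac1{2r}$ and $t=1+\lceil16r\ln r\rceil$. We claim that with positive probability every set of $2t$ of the $r^2$ leaves contains an $\mathsf R$-decided and a $\mathsf B$-decided pair.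

\emph{Labels are sparse on level $1$.} There are fewer than $r^a$ cycles of length $a$ on the $r$ nodes of level $1$, so the probability that the $\mathsf B$-labeled pairs contain a cycle is less than $\sum_{a\ge3}(rp)^a=\frac14$. The same holds for $\mathsf R$.

\emph{Many fresh pairs see both labels.} The labels on level $1$ determine which pairs of leaves are fresh. Given these labels, the probability that some set of $t$ leaves, all of whose pairs are fresh, has no label $\mathsf R$ or no label $\mathsf B$ is at most $2r^{2t}e^{-pt(t-1)/2}\le2r^{2t}e^{-4t\ln r}=2r^{-2t}<\frac12$.

With positive probability none of these events occurs. Then let $S$ be a set of $2t$ leaves with no $\mathsf R$-decided pair. The $\mathsf B$-labeled pairs on level $1$ form a forest, whose nodes split into two independent sets, and one of these contains the parents of at least $t$ members of $S$. Two such parents are not labeled $\mathsf B$, and they are not labeled $\mathsf R$ since $S$ has no $\mathsf R$-decided pair. So all pairs among these $t$ leaves are fresh, and one of them is labeled $\mathsf R$, a contradiction. The argument for $\mathsf B$ is the same with the letters interchanged.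
\end{example}

The general proof has the same three steps: a set with no $\mathsf R$-decided pair can avoid having fresh pairs only through labels $\mathsf B$ in the histories, and these are too sparse. What changes is the meaning of ``sparse''. On a level $j\ge2$ the expected number $\binom{r^j}2p$ of labels $\mathsf B$ is of order $r^{2j-1}$ when $p$ is of order $1/r$, far more than the number of nodes, so sparsity can hold only for small sets, and we will have to average over small subsets of $S$. Moreover, a set of nodes with $a$ non-root ancestors in total can be chosen in roughly $r^a$ ways, while each label costs a factor $p\approx1/r$. A union bound can therefore only show that the number of labels $\mathsf B$ among the ancestors is at most the number of ancestors. The next section shows that this is enough.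

\section{Sparse graphs on the levels of a tree}\label{sec:lemma}

A set of nodes of a rooted tree is \emph{closed} if it contains the root and all ancestors of its members.

\begin{lemma}\label{lem:tree}
Let $A$ be a finite rooted tree and let $H$ be a graph on its non-root nodes, each of whose edges joins two nodes of the same level. Suppose that every closed set $A'\subseteq A$ spans at most $|A'|-1$ edges of $H$. Let $S$ be a set of nodes of level $j\ge1$. Then there is $S^*\subseteq S$ with $|S^*|\ge4^{-j}|S|$ such that for all distinct $x,y\in S^*$ and all $1\le i\le j$, the ancestors $x|_i$ and $y|_i$ are not adjacent in $H$.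
\end{lemma}

It is tempting to treat the levels one at a time, as in Example~\ref{ex:two}. A set of $t$ nodes of level $i$ has at most $it$ non-root ancestors, so it spans at most $it$ edges and contains a node with at most $2i$ neighbors in the set. Thus level $i$ has a proper coloring with $2i+1$ colors, and keeping the most popular color class on each level in turn retains a fraction $\prod_{i\le j}(2i+1)^{-1}$ of $S$. On a single level the factor $2i+1$ cannot be improved: a clique on $2i+1$ nodes of level $i$ whose only common ancestor is the root satisfies the hypothesis, since $\binom t2\le it$ for $t\le2i+1$. But the product exceeds $j!$, and keeping $D!$ below $n$ would again force $D=O(\log n/\log\log n)$. The point of the lemma is that the $j$ nodes on a path from the root form one budget shared by all levels. To make this precise we charge each edge to an ancestor of one of its endpoints, using Hall's theorem: \emph{for a finite family $(N(e))_{e\in E}$ of finite sets there is an injection $f$ on $E$ with $f(e)\in N(e)$ for all $e$ if and only if $|\bigcup_{e\in E'}N(e)|\ge|E'|$ for every $E'\subseteq E$.}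

\begin{proof}[Proof of Lemma~\ref{lem:tree}]
\emph{Orienting the edges.} For an edge $e$ of $H$ let $N(e)$ be the set of non-root ancestors of its two endpoints. For a set $E'$ of edges, the root together with $\bigcup_{e\in E'}N(e)$ is a closed set that spans all of $E'$, so $|E'|\le|\bigcup_{e\in E'}N(e)|$ by hypothesis. Hall's theorem gives an injection $f$ from $E(H)$ to the non-root nodes with $f(e)\in N(e)$. Orient each edge $e$ out of an endpoint that has $f(e)$ as an ancestor, and write $d^+$ for the out-degree.

Let $x\in S$ and $v_i=x|_i$ for $1\le i\le j$. An edge oriented out of $v_i$ is mapped by $f$ to a non-root ancestor of $v_i$, hence into $\{v_1,\dots,v_j\}$. Since $f$ is injective,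
\begin{equation}\label{eq:budget}
\sum_{i=1}^jd^+(v_i)\le j .
\end{equation}

\emph{Selecting $S^*$.} Make each non-root node \emph{active} independently with probability $\frac12$. Call a node \emph{good} if it is active and all its out-neighbors are inactive, and let $S^*$ be the set of $x\in S$ all of whose non-root ancestors are good. With $x$ and $v_i$ as above, the event $x\in S^*$ says that $v_1,\dots,v_j$ are active and that their out-neighbors are inactive. An out-neighbor of $v_i$ lies on level $i$ and differs from $v_i$, so it is none of $v_1,\dots,v_j$; here we use that the edges stay within levels. The requirements are therefore consistent, and by~\eqref{eq:budget} they concern at most $2j$ nodes. Hence $\Pr(x\in S^*)\ge4^{-j}$, and some outcome has $|S^*|\ge4^{-j}|S|$.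

In this outcome, suppose that $v=x|_i$ and $w=y|_i$ are adjacent for some $x,y\in S^*$, with the edge oriented from $v$ to $w$. Then $w$ is inactive because $v$ is good, and $w$ is active because $w$ is good, a contradiction.
\end{proof}

\begin{remark}
An exponential loss is necessary, and $4$ cannot be replaced by a constant below $3$. Let $A$ be the complete ternary tree of depth $j$, let $H$ join all pairs of siblings, and let $S$ be the set of all $3^j$ leaves. The hypothesis holds because $t\le3$ siblings span $\binom t2\le t$ edges, and any two leaves have adjacent ancestors on the level where they separate, so $|S^*|\le1$.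
\end{remark}

\section{The random labeling}\label{sec:random}

Keep $r\ge2$, $D\ge1$, $N=r^D$ and the tree $\mathcal T$, and put
\[
L=2\cdot4^D,\qquad p=\frac1{42\,rL},\qquad Q=1+\Big\lceil\frac{2L^2\ln N}p\Big\rceil,\qquad M=\frac{Q(Q-1)}{L^2}.
\]
The number $L$ is chosen so that Lemma~\ref{lem:tree} retains at least two out of $L$ nodes; $p$ is small enough for sparsity in closed sets with at most $L$ nodes per level; $M$ is the number of fresh pairs that averaging will produce in a set of $Q$ nodes; and $Q$ is large enough that $M$ fresh pairs beat a union bound over all such sets. Note that $Q\ge L\ge8$.

\begin{lemma}\label{lem:random}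
There is a labeling of $\mathcal T$ with the following two properties.
\begin{enumerate}
\item[(a)] Every closed set $A\subseteq\mathcal T$ with at most $L$ nodes on each level spans at most $|A|-1$ pairs labeled $\mathsf B$ and at most $|A|-1$ pairs labeled $\mathsf R$.
\item[(b)] For $1\le j\le D$, every set of $Q$ nodes of level $j$ that spans at least $M$ fresh pairs contains a fresh pair labeled $\mathsf R$ and a fresh pair labeled $\mathsf B$.
\end{enumerate}
\end{lemma}

\begin{proof}
Label the pairs independently with $\mathsf R,\mathsf B,0$ with probabilities $p,p,1-2p$. We show that (a) fails with probability at most $\frac13$ and (b) with probability less than $\frac13$.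

(a) Let $a=|A|-1$; for $a=0$ there is nothing to prove. A closed set with $a\ge1$ non-root nodes is determined by a depth-first traversal, that is, by a sequence of $a$ steps down and $a$ steps up together with a letter of $[r]$ for each step down. So there are at most $2^{2a}r^a=(4r)^a$ such sets. If $A$ has $a_i\le L$ nodes on level $i$, it spans $\sum_{i\ge1}\binom{a_i}2\le aL/2$ pairs of nodes of the same level. By $\binom ua\le(eu/a)^a$, the probability that at least $a$ of them are labeled $\mathsf B$ is at most $\binom{\lfloor aL/2\rfloor}ap^a\le(eLp/2)^a$. Since $2e<6$, the probability that (a) fails for $\mathsf B$ is at most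
\[
\sum_{a\ge1}\Big(4r\cdot\frac{eLp}2\Big)^a\le\sum_{a\ge1}(6rLp)^a=\sum_{a\ge1}7^{-a}=\frac16 ,
\]
and the same bound holds for $\mathsf R$.

(b) Fix $j$ and a set $S$ of $Q$ nodes of level $j$; there are at most $N^Q$ such sets for each $j$. Condition on all labels on levels less than $j$. They determine the fresh pairs in $S$ and are independent of the labels on level $j$. If there are at least $M$ fresh pairs, the conditional probability that none is labeled $\mathsf R$ is at most $(1-p)^M\le e^{-pM}$, and $pM=Q\cdot p(Q-1)/L^2\ge2Q\ln N$. Summing over $j$, $S$ and the two letters, (b) fails with probability at most $2DN^Q\cdot N^{-2Q}\le2D\,2^{-DQ}\le2D\,2^{-8D}<\frac13$.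
\end{proof}

Fix a labeling as in Lemma~\ref{lem:random}. Property (a) enters through the following consequence.

\begin{lemma}\label{lem:pair}
Let $S$ be a set of nodes of a level $j\ge1$ with $4^D<|S|\le L$. Then $S$ contains a pair whose history has no entry $\mathsf B$, and a pair whose history has no entry $\mathsf R$.
\end{lemma}

\begin{proof}
Let $A$ be the tree formed by all ancestors of members of $S$, and let $H$ be the graph of $\mathsf B$-labeled pairs in $A$. Every closed subset of $A$ is closed in $\mathcal T$ and has at most $|S|\le L$ nodes on each level, so (a) gives the hypothesis of Lemma~\ref{lem:tree}. We obtain $S^*\subseteq S$ with $|S^*|\ge4^{-j}|S|>1$, and no pair in $S^*$ has $\mathsf B$ in its history. For the second statement let $H$ be the graph of $\mathsf R$-labeled pairs.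
\end{proof}

\begin{lemma}\label{lem:few}
On each level $j\ge1$, every set of $Q$ nodes contains an $\mathsf R$-decided pair and a $\mathsf B$-decided pair.
\end{lemma}

\begin{proof}
Properties (a), (b) and the notions ``decided'' and ``fresh'' are symmetric in $\mathsf R$ and $\mathsf B$, so it suffices to find an $\mathsf R$-decided pair. Suppose that $S$ is a set of $Q$ nodes of level $j$ without one. Property (a) says nothing about $S$ itself, which is too large, so consider a subset $S'\subseteq S$ of size $L$. By Lemma~\ref{lem:pair} it contains a pair whose history has no entry $\mathsf B$. If this history had a nonzero entry, the first one would be $\mathsf R$ and the pair would be $\mathsf R$-decided. So the history is zero and the pair is fresh. Each of the $\binom QL$ subsets $S'$ thus contains a fresh pair, and each pair lies in $\binom{Q-2}{L-2}$ of them. Therefore $S$ spans at least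
\[
\binom QL\Big/\binom{Q-2}{L-2}=\frac{Q(Q-1)}{L(L-1)}\ge M
\]
fresh pairs. By (b) one of them is labeled $\mathsf R$, and it is $\mathsf R$-decided, a contradiction.
\end{proof}

\begin{proposition}\label{prop:coloring}
Let $\mathcal G$ be an $n$-vertex ordered graph with property $J(\gamma)$, and suppose that $2DQr\le n^\gamma$. Then
\[
R(\mathcal G)>r^D\qquad\text{and}\qquad R(\mathcal G,\mathcal K_{4^D+1})>r^D .
\]
\end{proposition}

\begin{proof}
Consider the coloring of $\mathcal K_N$ defined by the labeling. By Lemma~\ref{lem:few} and~\eqref{eq:decided}, every set of $Q$ nodes of a level $j\ge1$ contains an all-red and an all-blue pair, so by Lemma~\ref{lem:big} there is no blue and no red copy of $\mathcal G$. By Lemma~\ref{lem:pair}, every set of $4^D+1\le L$ leaves contains a pair whose history has no entry $\mathsf B$. This pair is not $\mathsf B$-decided, so it is red, and there is no blue $\mathcal K_{4^D+1}$.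
\end{proof}

The last step is the only one that uses the rule that undecided pairs are red. It shows that we have met the target of Section~\ref{sec:upper}: each level multiplies $N$ by $r$ and the bound on blue cliques by $4$.

\section{Choice of the parameters}\label{sec:parameters}

Up to logarithmic factors, $2DQr$ is $64^Dr^2$, and it has to fit into $n^\gamma$. We give $n^{\gamma/2}$ to $r^2$ and $n^{6\gamma/13}$ to $64^D$, which leaves $n^{\gamma/26}$ for the rest.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $r=\lfloor n^{\gamma/4}\rfloor$ and $D_0=\lfloor\frac\gamma{13}\log_2n\rfloor$. Choose $n_0(\gamma)$ so that for $n\ge n_0(\gamma)$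
\[
n^{\gamma/20}\ge2,\qquad D_0\ge1,\qquad 2000(\log_2n)^3\le n^{\gamma/26},
\]
\[
\Big(\frac\gamma{13}\log_2n-1\Big)\Big(\frac\gamma4\log_2n-1\Big)\ge\frac{\gamma^2}{53}(\log_2n)^2 ;
\]
the last inequality holds for large $n$ because $\frac1{52}>\frac1{53}$. These conditions involve neither $\mathcal G$ nor $k$. We use repeatedly that $\lfloor x\rfloor\ge x/2$ for $x\ge1$. In particular $r\ge\frac12n^{\gamma/4}\ge n^{\gamma/5}\ge2$.

Let $1\le D\le D_0$, and define $N,L,p,Q$ as in Section~\ref{sec:random}. Then
\[
Q\le2+84L^3r\ln N=2+672\cdot64^Dr\ln N\le1000\cdot64^Dr\ln N .
\]
Since $64^D=2^{6D}\le n^{6\gamma/13}$, $r^2\le n^{\gamma/2}$ and $D\ln N=D^2\ln r\le(\log_2n)^3$, we get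
\[
2DQr\le2000\cdot64^Dr^2\cdot D\ln N\le2000\,n^{25\gamma/26}(\log_2n)^3\le n^\gamma .
\]
So Proposition~\ref{prop:coloring} applies for every $D$ with $1\le D\le D_0$.

(i) Take $D=D_0$. Then $\log_2R(\mathcal G)>D_0\log_2r\ge(\frac\gamma{13}\log_2n-1)(\frac\gamma4\log_2n-1)\ge\frac{\gamma^2}{53}(\log_2n)^2$, which is the claim.

(ii) Let $2\le k\le4$. The all-red $\mathcal K_{n-1}$ has no copy of $\mathcal G$ and no blue edge, so $R(\mathcal G,\mathcal K_k)\ge n$, while $\frac{\gamma^2}{130}\log_2k<1$.

Let $5\le k\le n$ and $D=\min\{\lfloor\log_4(k-1)\rfloor,D_0\}$, so that $1\le D\le D_0$ and $4^D+1\le k$. From $\log_4(k-1)\ge1$ and $(k-1)^2\ge k$ we get $\lfloor\log_4(k-1)\rfloor\ge\frac14\log_2(k-1)\ge\frac18\log_2k$, and from $k\le n$ we get $D_0\ge\frac\gamma{26}\log_2n\ge\frac\gamma{26}\log_2k$. Hence $D\ge\frac\gamma{26}\log_2k$, and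
\[
R(\mathcal G,\mathcal K_k)\ge R(\mathcal G,\mathcal K_{4^D+1})>r^D\ge n^{\frac\gamma5\cdot\frac\gamma{26}\log_2k}=n^{\frac{\gamma^2}{130}\log_2k}.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}
\bibitem{GHLNPW}
Jesse Geneson, Amber Holmes, Xujun Liu, Dana Neidinger, Yanitsa Pehova, Isaac Wass,
\emph{Ramsey numbers of ordered graphs under graph operations},
arXiv:1902.00259 (2019).
\end{thebibliography}
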